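\title{Torsion points of canonical lifts and $p$-adic proximity to subvarieties of the universal abelian variety}

\begin{abstract}
Let $\mathcal X\to\mathcal A$ be the universal abelian variety over the moduli space of principally polarized abelian varieties with full level $n$ structure, $n\ge 3$, and let $p$ be a prime not dividing $n$. We prove that for every closed subvariety $Z$ of $\mathcal X_{\mathbb C_p}$, the torsion points of Serre--Tate canonical lifts that do not lie on $Z$ cannot come $p$-adically arbitrarily close to $Z$, as conjectured in a paper of Scanlon. In fact their proximities to $Z$ contain no infinite strictly increasing sequence, so the best bound is attained. The proof writes the equations of $Z$ as power series over the Witt vectors of a perfect ring, evaluated at $p$-power roots of unity, and shows that along a suitable subsequence of points a single term of each series dominates.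
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Roots of unity}
Let $p$ be a prime, let $\mathbb C_p$ be the completion of an algebraic closure of $\mathbb Q_p$, and let $v$ be its valuation, normalized by $v(p)=1$. If $\zeta$ is a root of unity of order $p^o$ with $o\ge1$, then
\begin{equation}\label{eq:cyclo}
v(\zeta-1)=\frac{1}{p^{o-1}(p-1)},
\end{equation}
because the $p^{o-1}(p-1)$ numbers $1-\zeta'$, with $\zeta'$ of order $p^o$, differ from one another by units and have product $p$. If the order of $\zeta$ is not a power of $p$, then $\zeta$ does not reduce to $1$ in the residue field and $v(\zeta-1)=0$. So two distinct roots of unity satisfy $v(\zeta-\zeta')\le 1/(p-1)$. It follows that for any $z\in\mathbb C_p$ at most one root of unity has $v(\zeta-z)>1/(p-1)$, and therefore the numbers $v(\zeta-z)$ with $\zeta\ne z$ are bounded. Torsion points of $\mathbb G_m$ either equal $z$ or keep away from it, whereas the non-torsion points $z(1+p^j)$ approach $z$ when $z\neq0$.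

In this paper the point $z$ is replaced by a subvariety of the universal abelian variety, and the roots of unity are replaced by the torsion points on a distinguished family of fibers, the canonical lifts.

\subsection{The setting and the theorem}\label{ss:setting}
Fix integers $g\ge0$ and $n\ge3$ with $p\nmid n$. Let $k$ be an algebraic closure of $\mathbb F_p$, let $W=W(k)$ be its ring of Witt vectors, and put $W_m=W/p^m$ and $K_0=W[1/p]$. The field $K_0$ is complete and discretely valued with uniformizer $p$. Let $\mathcal O=\{x\in\mathbb C_p: v(x)\ge0\}$, with maximal ideal $\mathfrak m$. Let $R$ be a finite extension of $W$, with a fixed continuous embedding $R\hookrightarrow\mathcal O$. The embedding identifies the residue field of $\mathcal O$ with $k$, makes $K_0$ a valued subfield of $\mathbb C_p$, and is used for all base changes to $\mathcal O$ and $\mathbb C_p$. The ring $R$ is a finite free $W$-module, and it is local with residue field $k$.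

Let $\mathcal A=\mathcal A_{g,1,n}$ be the fine moduli scheme of $g$-dimensional principally polarized abelian varieties with full level $n$ structure, and let $\pi:\mathcal X\to\mathcal A$ be the universal abelian scheme. Both are smooth and of finite type over $W$, which contains the $n$th roots of unity because $p\nmid n$, and the models over $R$ are the base changes $\mathcal A_R$ and $\mathcal X_R$. For $\xi\in\mathcal X(\mathcal O)$ we write $\bar\xi\in\mathcal X_k(k)$ for its reduction. If $U\subset\mathcal X_R$ is open, then $\xi\in U(\mathcal O)$ if and only if $\bar\xi\in U_k$, since no proper open subset of $\operatorname{Spec}\mathcal O$ contains the closed point. The ring of functions on a scheme $U$ is denoted $\Gamma(U)$.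

\smallskip
\emph{Special points.} An abelian variety $A$ of dimension $g$ over $k$ is \emph{ordinary} if $A[p](k)$ has $p^g$ elements. Its \emph{Serre--Tate canonical lift} is the abelian scheme $A^{\mathrm{can}}$ over $W$ with special fiber $A$ whose $p$-divisible group is, modulo every $p^m$, the product of a multiplicative and an \'etale $p$-divisible group; these notions are recalled in Sections \ref{sec:recall} and \ref{sec:canonical}. For $a\in\mathcal A(\mathcal O)$ we call the fiber $\mathcal X_a$ a \emph{canonical lift} if its special fiber $A$ is ordinary and $\mathcal X_a$ is isomorphic to $A^{\mathrm{can}}\otimes_W\mathcal O$. (The polarization and the level structure are then the unique lifts of those of $A$; see the proof of Lemma \ref{lem:canpoint}.) A point $\xi\in\mathcal X(\mathbb C_p)$ is \emph{special} if $a=\pi(\xi)$ lies in $\mathcal A(\mathcal O)$, the fiber $\mathcal X_a$ is a canonical lift, and $\xi$ is a torsion point of $\mathcal X_a(\mathbb C_p)$. Since $\mathcal X_a$ is proper over $\mathcal O$, such a point extends uniquely to a point of $\mathcal X_a(\mathcal O)$, and we always regard it as an element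 of $\mathcal X(\mathcal O)$.

\smallskip
\emph{Proximity.} Let $Z\subseteq\mathcal X_{\mathbb C_p}$ be a closed subvariety and $\overline Z$ its scheme-theoretic closure in $\mathcal X_{\mathcal O}$. Choose a finite cover $\mathcal U$ of $\mathcal X_R$ by affine open subschemes; for each $U\in\mathcal U$, a finite set $\mathcal F_U\subset\Gamma(U_{\mathcal O})$ of generators of the ideal of $\overline Z\cap U_{\mathcal O}$; and for each $\xi\in\mathcal X(\mathcal O)$, a chart $U\in\mathcal U$ with $\xi\in U(\mathcal O)$. (Finite sets of generators exist because $\overline Z$ is flat and of finite type over the valuation ring $\mathcal O$, hence of finite presentation.) The function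
\[
\lambda(Z,\xi)=\min_{f\in\mathcal F_U}v(f(\xi))\in\mathbb Q_{\ge0}\cup\{\infty\}
\]
is called a \emph{$p$-adic proximity function} for $Z$. To see what it measures, put $J_\rho=\{x\in\mathcal O:v(x)\ge\rho\}$ for $\rho>0$. Then
\begin{equation}\label{eq:prox}
\lambda(Z,\xi)\ge\rho\iff\text{the restriction of $\xi$ to $\operatorname{Spec}\mathcal O/J_\rho$ factors through $\overline Z$,}
\end{equation}
so $\lambda(Z,\xi)$ is the $p$-adic precision to which $\xi$ lies on $\overline Z$. The right side of \eqref{eq:prox} does not involve the choices, and $\lambda(Z,\xi)=\infty$ exactly when $\xi\in Z(\mathbb C_p)$.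

\smallskip
The following conjecture was posed in \cite{Scanlon}: \emph{for every $Z$ and every proximity function $\lambda(Z,\cdot)$ there is $q\in\mathbb Q$ such that each special point $\xi$ satisfies $\xi\in Z(\mathbb C_p)$ or $\lambda(Z,\xi)\le q$.} We prove it in a slightly sharper form.

\begin{theorem}\label{thm:main}
Let $Z\subseteq\mathcal X_{\mathbb C_p}$ be a closed subvariety and $\lambda(Z,\cdot)$ a $p$-adic proximity function for $Z$. There is no infinite sequence of special points $\xi_0,\xi_1,\dots$ with $\lambda(Z,\xi_0)<\lambda(Z,\xi_1)<\cdots$. Consequently there is $q\in\mathbb Q$ with $\lambda(Z,\xi)\le q$ for all special $\xi\notin Z(\mathbb C_p)$; if such $\xi$ exist, the supremum of these values is a maximum.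
\end{theorem}

The second sentence of the conclusion follows from the first. The values $\lambda(Z,\xi)$ at special points $\xi\notin Z(\mathbb C_p)$ form a set of rational numbers, and a nonempty set of rational numbers without a largest element contains a strictly increasing sequence. Strictly decreasing sequences of values do occur (Example \ref{ex:zero}), so the set of values need not be finite. For $g=0$ the scheme $\mathcal X=\mathcal A$ is finite \'etale over $W$, the set $\mathcal X(\mathcal O)$ is finite, and there is nothing to prove. From now on $g\ge1$.

\subsection{Why one expects the theorem, and how it is proved}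
Let $\mu_{p^\infty}\subset1+\mathfrak m$ be the group of $p$-power roots of unity in $\mathbb C_p$. A canonical lift fiber is determined by its reduction, and the kernel of reduction on it is isomorphic to the group $(1+\mathfrak m)^g$ of $g$-tuples, with torsion subgroup $\mu_{p^\infty}^g$. So two special points with the same reduction lie in one fiber and differ by an element of $\mu_{p^\infty}^g$: inside each residue disc, special points look like tuples of roots of unity, and the computation above suggests a positive answer. Three features stand in the way. There are infinitely many residue discs, and the bound must be uniform in them. The roots of unity are arbitrarily ramified, so the terms of an equation of $Z$ may cancel to an extent that is hard to control. Finally, the equations of $Z$ have coefficients in $\mathcal O$, whose valuation is not discrete.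

The formulation with sequences lets us pass to subsequences, and we use this freedom against the first two difficulties. Given a sequence of special points, we may assume that the reductions lie in a smooth subvariety $S\subset\mathcal X_k$ and eventually avoid each proper closed subset of $S$. In Sections \ref{sec:canonical} and \ref{sec:param} we construct a perfect domain $B$ over $S$ and expand each function $h$ near $S$ as a power series $H(h)\in W(B)[[T_1,\dots,T_g]]$. The value of $h$ at a special point is obtained by specializing the coefficients along a homomorphism $b:B\to k$ and setting $T_i=\zeta_i-1$ with $\zeta_i\in\mu_{p^\infty}$ (Proposition \ref{prop:param}). Section \ref{sec:analytic}, which is independent of abelian varieties, shows that along a further subsequence the valuations of such values are eventually non-increasing (Proposition \ref{prop:analytic}). Section \ref{sec:models} shows the mechanism in the smallest cases.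

\section{Power series at roots of unity: four examples}\label{sec:models}

The first example contains the main idea. Each of the other three isolates one of the difficulties.

\begin{example}[One variable: a dominant term]\label{ex:one}
Let $f=\sum_\beta c_\beta T^\beta\in W[[T]]$ be nonzero. Let $\delta=\min_\beta v(c_\beta)$ and let $\alpha$ be the least index with $v(c_\alpha)=\delta$. Take $\zeta\in\mu_{p^\infty}$, $\zeta\neq1$, and put $\nu=v(\zeta-1)$. The term $c_\beta(\zeta-1)^\beta$ has valuation at least $\delta+1$ for $\beta<\alpha$, since $v$ is integer-valued on $W$; exactly $\delta+\alpha\nu$ for $\beta=\alpha$; and at least $\delta+(\alpha+1)\nu$ for $\beta>\alpha$. Once the order of $\zeta$ is so large that $\alpha\nu<1$, the term with $\beta=\alpha$ dominates and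
\[
v(f(\zeta-1))=\delta+\alpha\nu .
\]
Now suppose that $v(f(\zeta_j-1))$ is strictly increasing. The $\zeta_j$ are distinct, so along a subsequence their orders increase and $\nu$ decreases. Then $\delta+\alpha\nu$ does not increase, a contradiction.
\end{example}

\begin{example}[Two variables: cancellation]\label{ex:two}
Let $f=T_1-T_2$, evaluated at $\zeta_j-1$ for $\zeta_j=(\epsilon_j,\epsilon_j\eta_j)$, where $\epsilon_j$ has order $p^j$ and $\eta_j$ has smaller order. The two terms have the same valuation $v(\epsilon_j-1)$, but $v(f(\zeta_j-1))=v(1-\eta_j)$ is larger. No term dominates. The remedy is the change of coordinates $(\zeta_1,\zeta_2)\mapsto(\zeta_1,\zeta_2/\zeta_1)$, that is $1+T_1=1+T_1'$ and $1+T_2=(1+T_1')(1+T_2')$, in which $f=-T_2'-T_1'T_2'$ and the points are $(\epsilon_j,\eta_j)$. If $\eta_j=\eta$ is constant, we substitute $T_2'=\eta-1$ and obtain the one-variable series $(1-\eta)(1+T_1')$ over $W[\eta]$. If $\eta_j$ has order $p^{o_j}$ with $o_j\to\infty$ and $j-o_j\to\infty$, then by \eqref{eq:cyclo} the ratio $v(\epsilon_j-1)/v(\eta_j-1)$ tends to $0$. Any fixed power of $T_1'$ then has smaller valuation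 than $T_2'$ for large $j$, so monomials are ordered lexicographically by their valuations, with the last exponent compared first, and two distinct monomials never tie. Lemma \ref{lem:normal} shows that every sequence can be brought into such a form.
\end{example}

For the next example and for the rest of the paper we recall the facts on Witt vectors that we use. Let $B$ be a perfect $k$-algebra, that is, one on which $x\mapsto x^p$ is bijective. Then $W(B)$ is a $W$-algebra that is $p$-torsion free and $p$-adically complete and separated, with $W(B)/p=B$ and $W(B)/p^m=W_m(B)$. Every element is uniquely $\sum_{i\ge0}p^i[w_i]$ with $w_i\in B$, where $[\,\cdot\,]$ is the Teichm\"uller lift. A $k$-algebra map $b:B\to k$ induces a $W$-algebra map $W(b):W(B)\to W$ with $W(b)([w])=[b(w)]$. The \emph{perfection} of a reduced $k$-algebra $B'$ is the union of the rings $B'^{1/p^s}$; it is a perfect $k$-algebra containing $B'$, and every $k$-algebra map $b:B'\to k$ extends to it uniquely, by $b(w)=b(w^{p^s})^{1/p^s}$.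

\begin{example}[Parameters]\label{ex:param}
Let $B$ be the perfection of $k[x]$ and $\Phi=[x]+T\in W(B)[[T]]$. Specializing along $b:B\to k$ and setting $T=\zeta-1$ gives $[b(x)]+\zeta-1$, of valuation $0$ if $b(x)\ne0$ and $v(\zeta-1)$ if $b(x)=0$. The dominant term depends on $b$. Given a sequence $b_j$, either $b_j(x)\neq0$ for almost all $j$ and the constant term dominates, or $b_j(x)=0$ infinitely often; in that case we keep those $j$ and replace the line by the point $x=0$, that is, $B$ by $k$ and $\Phi$ by $T$. In general we shrink the parameter space until no nonzero function on it vanishes at infinitely many $b_j$.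
\end{example}

\begin{example}[Coefficients in $\mathcal O$]\label{ex:coeff}
The conclusion of Example \ref{ex:one} is false for $\mathcal O[[T]]$. Let $\zeta_i$ have order $p^i$, let $\pi_i=\zeta_i-1$ and $z_i=\pi_i(1+p^i)$, and put
\[
f=p^4\prod_{i\ge1}\bigl(1-(T/z_i)^i\bigr).
\]
The product converges $T$-adically. By \eqref{eq:cyclo} we have $\sum_i i\,v(z_i)\le\sum_i i/2^{i-1}=4$, so $f$ and the partial products $f_I=p^4\prod_{i\le I}(1-(T/z_i)^i)$ lie in $\mathcal O[[T]]$. At $T=\pi_j$ the factor with $i=j$ is $1-(1+p^j)^{-j}$, which is nonzero of valuation at least $j$; a factor with $i<j$ has valuation $i(v(\pi_j)-v(\pi_i))>-i\,v(z_i)$; and a factor with $i>j$ is a unit. So the $f_I(\pi_j)$ with $I\ge j$ have a common finite valuation that is at least $j$, and they converge to $f(\pi_j)$ because $f-f_I\in T^{I+1}\mathcal O[[T]]$. Thus $j\le v(f(\zeta_j-1))<\infty$ for all $j$. What saves the theorem is that $Z$ is algebraic: its equations involve finitely many elements of $\mathcal O$, so the coefficients of their expansions lie in a finite-dimensional $K_0$-space, where valuations behave discretely (Lemma \ref{lem:orth}).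
\end{example}

\section{The dominant term}\label{sec:analytic}

Let $B$ be a perfect $k$-algebra and $N\ge0$. For $b\in\operatorname{Hom}_k(B,k)$ and $y=(y_1,\dots,y_N)$ with all $y_i\in\mathfrak m$, let
\[
\operatorname{ev}_{b,y}:W(B)[[T_1,\dots,T_N]]\to\mathcal O,\qquad \sum_\beta w_\beta T^\beta\mapsto\sum_\beta W(b)(w_\beta)\,y^\beta .
\]
The sum converges because $v(y^\beta)\ge|\beta|\min_iv(y_i)$, and $\operatorname{ev}_{b,y}$ is a $W$-algebra map. We extend it $\mathcal O$-linearly to $W(B)[[T_1,\dots,T_N]]\otimes_W\mathcal O$. The following remark identifies evaluation maps without computation.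

\begin{enumerate}
\item[(E)] A ring map $\chi:W(B)[[T_1,\dots,T_N]]\to\mathcal O$ that restricts to $W(b)$ on $W(B)$ and has $\chi(T_i)=y_i\in\mathfrak m$ equals $\operatorname{ev}_{b,y}$. Indeed, both maps agree on polynomials, and both send the ideal $(T_1,\dots,T_N)^r$ of series of order at least $r$ to elements of valuation at least $r\min_iv(y_i)$.
\end{enumerate}

\begin{definition}\label{def:generic}
A sequence $b_0,b_1,\dots$ in $\operatorname{Hom}_k(B,k)$ is \emph{generic} if for every nonzero $w\in B$ we have $b_j(w)\ne0$ for all but finitely many $j$.
\end{definition}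

\begin{proposition}\label{prop:analytic}
Let $(b_j)$ be a generic sequence in $\operatorname{Hom}_k(B,k)$ and let $(\zeta_j)$ be a sequence in $\mu_{p^\infty}^N$. There is an infinite set $I\subseteq\mathbb N$ such that, for every $\Phi\in W(B)[[T_1,\dots,T_N]]\otimes_W\mathcal O$, the numbers $\Phi(j)=\operatorname{ev}_{b_j,\zeta_j-1}(\Phi)$ satisfy one of the following: either $\Phi(j)=0$ for all $j\in I$, or $v(\Phi(j))$ is finite and non-increasing for all large $j\in I$.
\end{proposition}

The proof needs two lemmas. The first makes the valuation on a finite-dimensional space of coefficients computable from the discrete valuation of $K_0$.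

\begin{lemma}[Orthogonal bases]\label{lem:orth}
Every finite-dimensional $K_0$-subspace $L\subset\mathbb C_p$ has a basis $\theta_1,\dots,\theta_d$ such that $v\bigl(\sum_ix_i\theta_i\bigr)=\min_iv(x_i\theta_i)$ for all $x_i\in K_0$.
\end{lemma}

\begin{proof}
For real $\tau$ let $L_{\ge\tau}=\{x\in L:v(x)\ge\tau\}$ and $L_{>\tau}=\{x\in L:v(x)>\tau\}$. These are $W$-submodules, $pL_{\ge\tau}=L_{\ge\tau+1}$, and $\operatorname{gr}_\tau=L_{\ge\tau}/L_{>\tau}$ is a $k$-vector space. Since $K_0$ is complete, the norm $p^{-v}$ on $L$ is equivalent to the sup-norm in any basis. So $L_{\ge0}$ lies between two $W$-lattices, it is free of rank $d=\dim L$, and $L_{\ge0}/L_{\ge1}$ has dimension $d$ over $k$. If $\tau_1<\tau_2<\cdots$ are values of $v$ on $L$ in $[0,1)$, then the subspaces $L_{\ge\tau_i}/L_{\ge1}$ are nonzero and strictly decreasing, so there are finitely many such values $\tau_1<\dots<\tau_s$. Moreover $L_{\ge0}=L_{\ge\tau_1}$, $L_{>\tau_i}=L_{\ge\tau_{i+1}}$ and $L_{>\tau_s}=L_{\ge1}$, so the dimensions of the $\operatorname{gr}_{\tau_i}$ add up to $d$. Lift a basis of each $\operatorname{gr}_{\tau_i}$ to $L_{\ge\tau_i}$;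 this gives $d$ elements $\theta_1,\dots,\theta_d$ with valuations in $[0,1)$.

Let $x_1,\dots,x_d\in K_0$, not all zero. After multiplying by a power of $p$ we have $\tau=\min_iv(x_i\theta_i)\in[0,1)$. If a term attains the minimum, then $v(x_i)=\tau-v(\theta_i)$ is an integer in $(-1,1)$, so $x_i$ is a unit of $W$ and $v(\theta_i)=\tau$. The sum of these terms has nonzero image in $\operatorname{gr}_\tau$, and the other terms lie in $L_{>\tau}$. Hence $v(\sum x_i\theta_i)=\tau$. In particular the $\theta_i$ are linearly independent, and so they form a basis.
\end{proof}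

The second lemma provides the coordinates of Example \ref{ex:two}. For $\zeta\in\mu_{p^\infty}$ of order $p^o$ and $x\in\mathbb Z_p$, let $\zeta^x=\zeta^{x'}$ for any integer $x'\equiv x\bmod p^o$. Then $GL_N(\mathbb Z_p)$ acts on the group $\mu_{p^\infty}^N$ by automorphisms, $(\gamma\zeta)_i=\prod_l\zeta_l^{\gamma_{il}}$.

\begin{lemma}[Normal form]\label{lem:normal}
Let $(\zeta_j)$ be a sequence in $\mu_{p^\infty}^N$. After passing to a subsequence there are $\gamma\in GL_N(\mathbb Z_p)$ and $0\le e\le N$ such that $\zeta_j'=\gamma\zeta_j$ has the following properties. For $i>e$ the coordinate $\zeta'_{j,i}$ does not depend on $j$. For $i\le e$ it has order $p^{o_{i,j}}$, where $o_{e,j}\to\infty$ if $e\ge1$, and $o_{i,j}-o_{i+1,j}\to\infty$ for $1\le i<e$.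
\end{lemma}

\begin{proof}
We use induction on $N$; for $N=0$ there is nothing to prove. Let $p^{o_j}$ be the order of $\zeta_j$. If $o_j$ is bounded along a subsequence, then $\zeta_j$ takes finitely many values there, and we take a constant subsequence, $\gamma=1$ and $e=0$.

Otherwise $o_j\to\infty$, and we may assume $o_j\ge1$. Write $\zeta_{j,i}=\epsilon_j^{u_{j,i}}$ with $\epsilon_j$ of order $p^{o_j}$ and $u_j\in\mathbb Z_p^N$. The vector $u_j$ is primitive, meaning that some coordinate is a unit, because $\zeta_j$ has order exactly $p^{o_j}$. The primitive vectors form a compact set, so we may assume $u_j\to u$ with $u$ primitive. Choose $\gamma_1\in GL_N(\mathbb Z_p)$ with $\gamma_1u=(1,0,\dots,0)$ and replace $\zeta_j$ by $\gamma_1\zeta_j$, so that $u_j\to(1,0,\dots,0)$. After discarding finitely many $j$, the coordinate $u_{j,1}$ is a unit, so $\zeta_{j,1}$ has order $p^{o_j}$. The vector $(\zeta_{j,2},\dots,\zeta_{j,N})$ has order $p^{o_j'}$ with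
\[
o_j-o_j'=\min\bigl(o_j,v(u_{j,2}),\dots,v(u_{j,N})\bigr)\to\infty .
\]
Apply the induction hypothesis to this vector; it gives $\gamma'\in GL_{N-1}(\mathbb Z_p)$ and $e'$. Let $\gamma$ be $\gamma_1$ followed by $\gamma'$ acting on the last $N-1$ coordinates, and let $e=e'+1$. Then $o_{1,j}=o_j\to\infty$. If $e'\ge1$, then $o_{2,j}\le o_j'$, since $\gamma'$ preserves the order of the vector and this order bounds the orders of its coordinates; so $o_{1,j}-o_{2,j}\to\infty$.
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:analytic}]
\emph{The subsequence.} Take the subsequence, $\gamma$ and $e$ of Lemma \ref{lem:normal}. All $o_{i,j}$ with $i\le e$ tend to infinity, so along a further subsequence $I$ each of them is positive and strictly increasing. The set $I$ does not depend on $\Phi$, and from now on $j\in I$. Let $\eta_i=\zeta'_{j,i}$ for $i>e$, let $y_j=(\zeta'_{j,i}-1)_{i\le e}$, and let $\nu_{i,j}=v(y_{j,i})$. By \eqref{eq:cyclo}, each $\nu_{i,j}$ decreases to $0$ as $j$ grows, and $\nu_{i,j}/\nu_{i+1,j}=p^{o_{i+1,j}-o_{i,j}}\to0$ for $i<e$.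

\smallskip
\emph{Reduction to $e$ variables.} We show that there is $\Phi'\in W(B)[[T_1,\dots,T_e]]\otimes_W\mathcal O$ with $\Phi(j)=\operatorname{ev}_{b_j,y_j}(\Phi')$ for all $j$. By $\mathcal O$-linearity we may assume $\Phi\in W(B)[[T_1,\dots,T_N]]$.

For $x\in\mathbb Z_p$ the binomial series $(1+T)^x=\sum_i\binom xiT^i\in\mathbb Z_p[[T]]$ takes the value $\zeta^x$ at $T=\zeta-1$: this holds for $x\in\mathbb N$, and both sides are continuous in $x$, the left side because the coefficients are continuous with values in $\mathbb Z_p$ and $(\zeta-1)^i\to0$. Let $\psi_1$ be the endomorphism of $W(B)[[T_1,\dots,T_N]]$ that substitutes for $T_i$ the series $\prod_l(1+T_l)^{(\gamma^{-1})_{il}}-1$, which has no constant term. The map $\operatorname{ev}_{b,\gamma\zeta-1}\circ\psi_1$ sends $T_i$ to $(\gamma^{-1}\gamma\zeta)_i-1=\zeta_i-1$, so it equals $\operatorname{ev}_{b,\zeta-1}$ by (E).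

Let $\mathcal O'=W[\eta_{e+1},\dots,\eta_N]\subset\mathcal O$, a finite free $W$-module. The ring $W(B)[[T_1,\dots,T_e]]\otimes_W\mathcal O'$ is finite free over $W(B)[[T_1,\dots,T_e]]$, hence $p$-adically complete. If $\eta_i^{p^s}=1$, then $(\eta_i-1)^{p^s}\in p\mathcal O'$. So the substitution $T_i=\eta_i-1$ for $i>e$ defines a ring map $\psi_2$ from $W(B)[[T_1,\dots,T_N]]$ to that ring, and $\operatorname{ev}_{b_j,y_j}\circ\psi_2=\operatorname{ev}_{b_j,\zeta_j'-1}$ by (E). Take $\Phi'=\psi_2\psi_1(\Phi)$.

\smallskip
\emph{Coefficients.} Write $\Phi'=\sum_\kappa H_\kappa\otimes c_\kappa$, a finite sum, with $H_\kappa=\sum_{\beta\in\mathbb N^e}h_{\kappa,\beta}T^\beta$. Let $\theta_1,\dots,\theta_d$ be an orthogonal basis of $L=\sum_\kappa K_0c_\kappa$, write $c_\kappa=\sum_ix_{\kappa i}\theta_i$, and choose $N_0$ with $p^{N_0}x_{\kappa i}\in W$ for all $\kappa,i$. Put $G_{i,\beta}=\sum_\kappa x_{\kappa i}h_{\kappa,\beta}\in p^{-N_0}W(B)$ and $G_{i,\beta}(b)=W(b)(G_{i,\beta})\in K_0$. Then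
\[
\Phi(j)=\sum_{\beta\in\mathbb N^e}C_\beta(b_j)\,y_j^\beta,\qquad C_\beta(b)=\sum_i\theta_i\,G_{i,\beta}(b).
\]
If all $G_{i,\beta}$ vanish, then $\Phi(j)=0$ for all $j$. Assume that they do not.

For nonzero $w\in W(B)[1/p]$ let $v_B(w)$ be the largest integer $c$ with $w\in p^cW(B)$, and let $v_B(0)=\infty$. Then $v(W(b)(w))\ge v_B(w)$ for every $b$. Put $\delta_\beta=\min_i\bigl(v(\theta_i)+v_B(G_{i,\beta})\bigr)$, so that $v(C_\beta(b))\ge\delta_\beta$ for every $b$. The finite $\delta_\beta$ lie in $\bigcup_i\bigl(v(\theta_i)+\mathbb Z_{\ge-N_0}\bigr)$, a set that is bounded below and meets each bounded interval in a finite set. Hence $\delta=\min_\beta\delta_\beta$ exists and is finite, and there is $\delta'>\delta$ such that $\delta_\beta>\delta$ implies $\delta_\beta\ge\delta'$.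

Order $\mathbb N^e$ lexicographically, comparing the last coordinate first. This is a well-order; let $\alpha$ be the least index with $\delta_\alpha=\delta$. We claim that
\begin{equation}\label{eq:leading}
v(C_\alpha(b_j))=\delta\qquad\text{for all large }j.
\end{equation}
Choose $i_0$ with $v(\theta_{i_0})+v_B(G_{i_0,\alpha})=\delta$ and write $G_{i_0,\alpha}=p^{c}w$ with $c=v_B(G_{i_0,\alpha})$ and $w\in W(B)$. The image $\bar w$ of $w$ in $B=W(B)/p$ is nonzero. As $(b_j)$ is generic, $b_j(\bar w)\ne0$ for large $j$; then $W(b_j)(w)$ is a unit of $W$ and $v(G_{i_0,\alpha}(b_j))=c$. By orthogonality the summands of $C_\alpha(b_j)$ cannot cancel: $v(C_\alpha(b_j))=\min_iv(\theta_iG_{i,\alpha}(b_j))\le v(\theta_{i_0})+c=\delta$. This proves \eqref{eq:leading}, and it is the only place where genericity and orthogonality are used.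

\smallskip
\emph{Domination.} Choose $j_1$ such that for $j\ge j_1$ the equality \eqref{eq:leading} holds, $v(y_j^\alpha)=\sum_{i\le e}\alpha_i\nu_{i,j}<\delta'-\delta$, and for every $i\le e$ we have $\sum_{l<i}\alpha_l\nu_{l,j}\le\frac12\nu_{i,j}$ and $\nu_{1,j}\le\nu_{i,j}$. These are finitely many conditions, each valid for large $j$, and none involves $\beta$. Let $j\ge j_1$ and $\beta\neq\alpha$.

If $\beta<\alpha$, then $\delta_\beta\ge\delta'$ by the choice of $\alpha$, so $v(C_\beta(b_j)y_j^\beta)\ge\delta'$.

If $\beta>\alpha$, let $i$ be the largest index with $\beta_i\ne\alpha_i$. Then $\beta_i\ge\alpha_i+1$, and $\beta_l-\alpha_l\ge-\alpha_l$ for $l<i$, so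
\[
v(y_j^\beta)-v(y_j^\alpha)\ \ge\ \nu_{i,j}-\sum_{l<i}\alpha_l\nu_{l,j}\ \ge\ \tfrac12\nu_{i,j}\ \ge\ \tfrac12\nu_{1,j}.
\]
Therefore $v(C_\beta(b_j)y_j^\beta)\ge\delta+v(y_j^\alpha)+\frac12\nu_{1,j}$.

The sum of all terms with $\beta\ne\alpha$ thus has valuation at least the minimum of $\delta'$ and $\delta+v(y_j^\alpha)+\frac12\nu_{1,j}$, which exceeds $\delta+v(y_j^\alpha)$; for $e=0$ there are no such terms. Hence $v(\Phi(j))=\delta+\sum_{i\le e}\alpha_i\nu_{i,j}$ for $j\ge j_1$, which is finite and non-increasing in $j$.
\end{proof}

\section{Recollections on abelian schemes}\label{sec:recall}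

The rings $W_m(B)$ and $\mathcal O$ are not noetherian in general. We use the moduli interpretation of $\mathcal A$ over all $W$-schemes; a polarized abelian scheme with level structure over a ring descends to a finitely generated subalgebra, so this reduces to the noetherian case.

\subsection{Lifting}
Let $\Lambda$ be a ring and $J\subset\Lambda$ a nilpotent ideal.
\begin{enumerate}
\item[(L1)] Reduction modulo $J$ is an equivalence from finite \'etale $\Lambda$-schemes to finite \'etale $\Lambda/J$-schemes. In particular $E(\Lambda)\to E(\Lambda/J)$ is bijective for $E$ finite \'etale. The same holds for the pair $(\mathcal O,\mathfrak m)$, because $\mathcal O$ is henselian; as $k$ is algebraically closed, finite \'etale $\mathcal O$-schemes are constant.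
\item[(L2)] If $Y$ is smooth over $\Lambda$, then $Y(\Lambda)\to Y(\Lambda/J)$ is surjective.
\item[(L3)] If $Y$ is a $W$-scheme, then $Y(W)=\varprojlim Y(W_m)$ and $Y(\mathcal O)=\varprojlim Y(\mathcal O/p^m)$. Indeed $W_m$ and $\mathcal O/p^m$ have a single prime ideal, so a compatible system of points lies in one affine open subscheme, and $W$ and $\mathcal O$ are local and $p$-adically complete.
\item[(L4)] (Formal GAGA.) If $Y,Y'$ are proper over $W$, a compatible system of morphisms $Y\otimes W_m\to Y'\otimes W_m$ comes from a unique morphism $Y\to Y'$.
\end{enumerate}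
For an abelian scheme $Y$ over $\Lambda$ put $\hat Y(J)=\ker(Y(\Lambda)\to Y(\Lambda/J))$.

\begin{lemma}\label{lem:kill}
If $p^m=0$ in $\Lambda$ and $J^s=0$, then $p^{ms}$ kills $\hat Y(J)$, and also the multiplicative group $1+J$.
\end{lemma}

\begin{proof}
Whether a section is zero can be checked Zariski locally on $\operatorname{Spec}\Lambda$, so we may assume that the completion of $Y$ along the zero section is $\operatorname{Spf}\Lambda[[X_1,\dots,X_g]]$. For a nilpotent ideal $J'$, a section that is zero modulo $J'$ factors through this completion, so $\hat Y(J')$ is the set of $g$-tuples of elements of $J'$. Multiplication by $p^m$ is given by power series without constant term and with linear part $p^mX=0$. Hence $p^m\hat Y(J')\subseteq\hat Y(J'^2)$. Starting from $J$ and iterating $s$ times, we land in $\hat Y(J^{2^s})=0$. The same argument applies to $\mathbb G_m$.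
\end{proof}

A \emph{$p$-divisible group} of height $h$ over $\Lambda$ is an increasing system $G$ of finite locally free commutative group schemes $G[p^r]$ of rank $p^{rh}$, in which $G[p^r]$ is the kernel of $p^r$ on $G[p^{r+1}]$. The Cartier duals $G[p^r]^D$ form a $p$-divisible group $G^D$. We call $G$ \emph{\'etale} if all $G[p^r]$ are \'etale, and \emph{multiplicative} if $G^D$ is \'etale; then $G[p^r]$ is \'etale locally $(\mathbb Z/p^r)^h$, respectively $\mu_{p^r}^h$. An abelian scheme $Y$ of relative dimension $g$ has a $p$-divisible group $Y[p^\infty]$ of height $2g$, and the dual abelian scheme $Y^t$ has $Y^t[p^\infty]=Y[p^\infty]^D$.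

\begin{theorem}[Serre--Tate; {\cite[Thm.~1.2.1]{Katz}}]\label{thm:ST}
Let $p$ be nilpotent in $\Lambda$ and let $J\subset\Lambda$ be a nilpotent ideal. The functor $Y\mapsto(Y\otimes\Lambda/J,\ Y[p^\infty],\ \text{natural isomorphism})$ is an equivalence from abelian schemes over $\Lambda$ to triples consisting of an abelian scheme $Y_0$ over $\Lambda/J$, a $p$-divisible group $G$ over $\Lambda$, and an isomorphism $G\otimes\Lambda/J\cong Y_0[p^\infty]$.
\end{theorem}

\begin{lemma}[Rigidity]\label{lem:rigid}
A homomorphism $u:Y\to Y'$ of abelian schemes over $\mathcal O$ that is zero on the special fiber is zero.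
\end{lemma}

\begin{proof}
Let $\ell\ne p$ be a prime. The groups $Y[\ell^r]$ and $Y'[\ell^r]$ are finite \'etale over $\mathcal O$, so by (L1) their $\mathcal O$-points inject into their $k$-points and $Y[\ell^r](\mathcal O)=Y[\ell^r](\mathbb C_p)$. Thus $u$ kills the $\ell$-power torsion of $Y(\mathbb C_p)$, which is Zariski dense in the generic fiber. So $u$ is zero on the generic fiber, and hence zero, because $Y$ is flat over $\mathcal O$ and $Y'$ is separated.
\end{proof}

\subsection{Frobenius, Verschiebung and the ordinary locus}\label{ss:FV}
Let $Y$ be an abelian scheme of relative dimension $g$ over an $\mathbb F_p$-scheme, and let $Y^{(p^r)}$ be its pullback along the $r$th power of the absolute Frobenius of the base. There are isogenies $F:Y\to Y^{(p)}$ and $V:Y^{(p)}\to Y$ of degree $p^g$ with $VF=p$ and $FV=p$. They commute with homomorphisms and with base change. Their iterates $F^r:Y\to Y^{(p^r)}$ and $V^r:Y^{(p^r)}\to Y$ satisfy $V^rF^r=p^r$ and $F^rV^r=p^r$. The dual of $F^r$ for $Y$ is $V^r$ for $Y^t$, and the kernel of the dual of an isogeny is the Cartier dual of its kernel.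

Let $A$ be an abelian variety over an algebraically closed field $\kappa$ of characteristic $p$. Then $F^r$ is bijective on $\kappa$-points, and since $V^rF^r=p^r$ it maps $A[p^r](\kappa)$ onto $(\ker V^r)(\kappa)$. For $r=1$ this shows that $A$ is ordinary if and only if the group scheme $\ker V$, of rank $p^g$, has $p^g$ points, that is, if and only if $V$ is \'etale. In that case $A[p^r](\kappa)\cong(\mathbb Z/p^r)^g$, because $A(\kappa)$ is divisible with $p$-torsion $(\mathbb Z/p)^g$, and so $\ker V^r\cong(\mathbb Z/p^r)^g$.

Let $\mathcal A_k^{\mathrm{ord}}\subset\mathcal A_k$ be the open subscheme over which the finite locally free group $\ker V$ is \'etale, and let $\mathcal X_k^{\mathrm{ord}}$ be its preimage in $\mathcal X_k$. The reduction of a special point lies in $\mathcal X_k^{\mathrm{ord}}$. Let $Y$ be the pullback of $\mathcal X$ to a scheme over $\mathcal A_k^{\mathrm{ord}}$. Then every $V:Y^{(p^{r+1})}\to Y^{(p^r)}$ is \'etale, being a base change of $V:Y^{(p)}\to Y$. Put $M_r=\ker F^r\subset Y[p^r]$; its formation commutes with base change. Its dual $M_r^D$ is the kernel of $V^r$ for $Y^t\cong Y$, so $M_r^D$ is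 finite \'etale with geometric fibers $(\mathbb Z/p^r)^g$, and $M_r$ is \'etale locally $\mu_{p^r}^g$. The inclusion $M_r\subseteq M_{r+1}[p^r]$ is an equality, as both sides are finite locally free of rank $p^{rg}$. So the $M_r$ form a multiplicative $p$-divisible group $M$ of height $g$, and the map $M_{r+1}^D\to M_r^D$ dual to the inclusion is reduction modulo $p^r$.

\section{Canonical lifts over a perfect base}\label{sec:canonical}

To treat all residue discs at once we need canonical lifts in families. The canonical lift is defined by lifting the multiplicative and \'etale parts of the $p$-divisible group separately, so we need a base over which the $p$-divisible group splits into these parts, and which has a natural lift to characteristic zero. A perfect ring $B$ has both properties. In this section $B$ is a perfect $k$-algebra, $a_0:\operatorname{Spec}B\to\mathcal A_k^{\mathrm{ord}}$ is a $k$-morphism, and $Y_0=a_0^*\mathcal X$.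

\subsection{Splitting}
Since Frobenius is invertible on $B$, the twists $Y_0^{(p^{-r})}$ exist, and $E_r=\ker(V^r:Y_0\to Y_0^{(p^{-r})})$ is a subgroup of $Y_0[p^r]$. By Section \ref{ss:FV} it is finite \'etale with geometric fibers $(\mathbb Z/p^r)^g$, and $E_r=E_{r+1}[p^r]$ by comparing ranks. So the $E_r$ form an \'etale $p$-divisible group $E$. The addition map $M_r\times E_r\to Y_0[p^r]$ is a map of finite locally free schemes of the same rank $p^{2rg}$. On a geometric fiber its kernel $M_r\cap E_r$ is both infinitesimal and \'etale, hence trivial, so the map is a closed immersion and therefore an isomorphism on that fiber. It follows that the map is an isomorphism, and $Y_0[p^\infty]=M\times E$.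

\begin{lemma}\label{lem:hom}
Let $M_1,M_2$ be multiplicative and $E_1,E_2$ \'etale $p$-divisible groups over $B$. Every homomorphism $M_1\times E_1\to M_2\times E_2$ is the product of a homomorphism $M_1\to M_2$ and a homomorphism $E_1\to E_2$.
\end{lemma}

\begin{proof}
Let $u:M_1[p^r]\to E_2[p^r]$ be a homomorphism. The relative Frobenius $F^r$ is zero on $M_1[p^r]$, as it is on $\mu_{p^r}$, and it is an isomorphism on an \'etale scheme. From $F^ru=u^{(p^r)}F^r=0$ we get $u=0$. A homomorphism $E_1[p^r]\to M_2[p^r]$ is given, over an \'etale cover $\operatorname{Spec}B'$, by a matrix of elements of $\mu_{p^r}(B')$. An \'etale algebra over the reduced ring $B$ is reduced, so $\mu_{p^r}(B')=1$ and the homomorphism is zero.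
\end{proof}

The kernel $pW_m(B)$ of $W_m(B)\to B$ is nilpotent. By (L1), \'etale $p$-divisible groups over $B$ and their homomorphisms lift uniquely to $W_m(B)$; by Cartier duality so do multiplicative ones. We write $\tilde E$, $\tilde M$ for the lifts and call $\tilde M_1\times\tilde E_1$ the \emph{split lift} of $M_1\times E_1$. The dual of a split lift is the split lift of the dual. By Lemma \ref{lem:hom}, every homomorphism $M_1\times E_1\to M_2\times E_2$ has a unique lift to the split lifts that is a product of two homomorphisms. By uniqueness these lifts are compatible with composition, with change of $m$ and with change of $B$.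

\subsection{The lifted family}
Let $Y_m$ be the abelian scheme over $W_m(B)$ that lifts $Y_0$ and has $Y_m[p^\infty]=\tilde M\times\tilde E$ (Theorem \ref{thm:ST}). The $Y_m$ are compatible in $m$. We equip them with a polarization and a level structure.

The principal polarization $\phi_0:Y_0\to Y_0^t$ induces a homomorphism $M\times E\to E^D\times M^D$, where $E^D$ is multiplicative and $M^D$ is \'etale. It lifts to the split lifts, which are $Y_m[p^\infty]$ and its dual $Y_m^t[p^\infty]$. Theorem \ref{thm:ST} then gives $\phi_m:Y_m\to Y_m^t$ lifting $\phi_0$. It is an isomorphism, since $\phi_0^{-1}$ lifts in the same way. It is a polarization, since this is a condition on geometric fibers, and the geometric fibers of $\phi_m$ are those of $\phi_0$. The level structure lifts uniquely by (L1), because $Y_m[n]$ is finite \'etale; this uses $p\nmid n$. Any compatibility with the Weil pairing that is required of a level structure is an equality of maps of finite \'etale schemes, so it persists. We obtain compatible $W$-morphisms $a_m:\operatorname{Spec}W_m(B)\to\mathcal A$ lifting $a_0$, with $a_m^*\mathcal X=Y_m$.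

Let $b\in\operatorname{Hom}_k(B,k)$. Composing $a_m$ with $\operatorname{Spec}W_m(b)$ and using (L3), we get a point $a_b\in\mathcal A(W)$. Let $Y_b=\mathcal X_{a_b}$. Modulo $p^m$ it is the pullback of $Y_m$ along $W_m(b)$, so its $p$-divisible group is a split lift, and $Y_b$ is a canonical lift of $b^*Y_0$ in the sense of Section \ref{ss:setting}.

\begin{lemma}\label{lem:unique}
Let $Y,Y'$ be canonical lifts over $W$ of ordinary abelian varieties $A,A'$ over $k$. Every isomorphism $\bar u:A\to A'$ lifts to an isomorphism $Y\to Y'$. In particular the canonical lift of $A$ is unique up to isomorphism.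
\end{lemma}

\begin{proof}
Modulo $p^m$, the group $Y[p^\infty]$ is a product of a multiplicative and an \'etale group. Its reduction to $k$ is such a decomposition of $A[p^\infty]$, and there is only one, by Lemma \ref{lem:hom} applied to the identity map. So $Y[p^\infty]\otimes W_m$ is the split lift of $A[p^\infty]$, and likewise for $Y'$. The map induced by $\bar u$ on $p$-divisible groups lifts to the split lifts, and Theorem \ref{thm:ST} gives compatible homomorphisms $u_m:Y\otimes W_m\to Y'\otimes W_m$ lifting $\bar u$, with inverses obtained from $\bar u^{-1}$. By (L4) they come from a morphism $u$, and the uniqueness in (L4) shows that $u$ is a homomorphism with an inverse.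
\end{proof}

\begin{lemma}\label{lem:canpoint}
Let $a\in\mathcal A(\mathcal O)$ be such that $\mathcal X_a$ is a canonical lift and the reduction of $a$ is $a_0\circ\operatorname{Spec}(b)$. Then $a$ is the image of $a_b$ in $\mathcal A(\mathcal O)$.
\end{lemma}

\begin{proof}
The abelian schemes $\mathcal X_a$ and $Y_b\otimes\mathcal O$ have the same special fiber $A=b^*Y_0$, with the same polarization and level structure. By hypothesis and Lemma \ref{lem:unique} there is an isomorphism $u:\mathcal X_a\to Y_b\otimes\mathcal O$. Its special fiber is an automorphism $\bar u$ of $A$. By Lemma \ref{lem:unique}, $\bar u^{-1}$ lifts to $Y_b$, and after composing with this lift we may assume $\bar u=1$. Let $\phi$ and $\phi'$ be the polarizations of $\mathcal X_a$ and $Y_b\otimes\mathcal O$. Then $\phi-u^t\phi'u$ vanishes on the special fiber, so it is zero by Lemma \ref{lem:rigid}. The map $u$ respects level structures by (L1). So $u$ is an isomorphism of the objects classified by $a$ and $a_b$, and $\mathcal A$ is a fine moduli scheme.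
\end{proof}

This lemma is where the hypothesis that the fibers are canonical lifts enters. It shows that the base point of a special point is a function of data in characteristic $p$, and that it is defined over the discretely valued ring $W$.

\subsection{Coordinates on the kernel of reduction}\label{ss:formal}
Assume now that an isomorphism $M\cong\mu_{p^\infty}^g$ over $B$ is given, so that $\tilde M=\mu_{p^\infty}^g$ over $W_m(B)$. Let $\Lambda$ be a $W_m(B)$-algebra and $J\subset\Lambda$ a nilpotent ideal. By Lemma \ref{lem:kill} there is $r$ such that $p^r$ kills both $\hat Y_m(J)$ and $1+J$. Then $\hat Y_m(J)$ consists of the points of $Y_m[p^r](\Lambda)=\mu_{p^r}(\Lambda)^g\times\tilde E[p^r](\Lambda)$ that are trivial modulo $J$. By (L1) the second component of such a point is trivial, and the first is an arbitrary element of $(1+J)^g$. This gives an isomorphism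
\[
\iota:(1+J)^g\xrightarrow{\ \sim\ }\hat Y_m(J),
\]
independent of $r$, functorial in $(\Lambda,J)$ and compatible with change of $m$.

Let $b\in\operatorname{Hom}_k(B,k)$ and $0<\rho\le1$. Then $p\mathcal O\subseteq J_\rho$, and $J_\rho/p^m\mathcal O$ is a nilpotent ideal of $\mathcal O/p^m$. Taking the limit of $\iota$ over $m$ and using (L3) we get
\begin{equation}\label{eq:iotarho}
(1+J_\rho)^g\xrightarrow{\ \sim\ }\ker\bigl(Y_b(\mathcal O)\to Y_b(\mathcal O/J_\rho)\bigr),
\end{equation}
compatibly in $\rho$. Suppose that $z\in Y_b(\mathcal O)$ reduces to $0$ in $Y_b(k)$. In an affine neighborhood of $0$, whose ring has finitely many generators, the coordinates of $z$ and of the zero section differ by finitely many elements of $\mathfrak m=\bigcup_\rho J_\rho$. So $z$ is trivial modulo some $J_\rho$. The torsion subgroup of $1+\mathfrak m$ is $\mu_{p^\infty}$ by the first paragraph of the paper. Therefore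
\begin{equation}\label{eq:iota}
\iota_b:(1+\mathfrak m)^g\xrightarrow{\ \sim\ }\ker\bigl(Y_b(\mathcal O)\to Y_b(k)\bigr),\quad\text{with torsion subgroup }\iota_b(\mu_{p^\infty}^g).
\end{equation}

\begin{example}\label{ex:zero}
Let $B=k$, let $b$ be the identity and let $a_0\in\mathcal A_k^{\mathrm{ord}}(k)$. A basis of the free $\mathbb Z_p$-module $\varprojlim M_r^D(k)$ gives an isomorphism $M\cong\mu_{p^\infty}^g$. Let $Z$ be the zero section of $\mathcal X_{\mathbb C_p}$; its closure is the zero section of $\mathcal X_{\mathcal O}$, because $\mathcal A$ is flat over $W$. For $\zeta\in\mu_{p^\infty}$ with $v(\zeta-1)<1$, the point $\xi=\iota_b(\zeta,1,\dots,1)$ is special, and \eqref{eq:prox} and \eqref{eq:iotarho} show that for $0<\rho\le1$ we have $\lambda(Z,\xi)\ge\rho$ if and only if $v(\zeta-1)\ge\rho$. So $\lambda(Z,\xi)=v(\zeta-1)$, and by \eqref{eq:cyclo} these values form a strictly decreasing sequence.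
\end{example}

\section{Parametrizing special points by a perfect domain}\label{sec:param}

Let $\Omega\subset\mathcal X_k^{\mathrm{ord}}$ be an affine open subscheme. Let $\Omega_m$ be the open subscheme of $\mathcal X\otimes W_m$ with underlying space $\Omega$; it is affine, as a nilpotent thickening of an affine scheme. Put $\Gamma_m=\Gamma(\Omega_m)$ and $\widehat\Gamma=\varprojlim\Gamma_m$. If $\xi\in\mathcal X(\mathcal O)$ has $\bar\xi\in\Omega$, then $\xi$ gives compatible maps $\Gamma_m\to\mathcal O/p^m$, so the value $h(\xi)\in\mathcal O$ is defined for $h\in\widehat\Gamma$.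

\begin{proposition}\label{prop:param}
Let $S\subset\Omega$ be a closed subscheme that is integral and smooth over $k$. There are a perfect domain $B$ with a $k$-morphism $\operatorname{Spec}B\to S$ and a $W$-algebra map $H:\widehat\Gamma\to W(B)[[T_1,\dots,T_g]]$ with the following properties.
\begin{enumerate}
\item[(a)] Every point of $S(k)$ is the image of some $b\in\operatorname{Hom}_k(B,k)$.
\item[(b)] If $(b_j)$ is a sequence in $\operatorname{Hom}_k(B,k)$ and every proper closed subset of $S$ contains the image of $b_j$ for only finitely many $j$, then $(b_j)$ is generic.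
\item[(c)] If $\xi$ is a special point with $\bar\xi\in S(k)$ and $b\in\operatorname{Hom}_k(B,k)$ has image $\bar\xi$, then there is $\zeta\in\mu_{p^\infty}^g$ with $h(\xi)=\operatorname{ev}_{b,\zeta-1}(H(h))$ for all $h\in\widehat\Gamma$.
\end{enumerate}
\end{proposition}

The rest of this section is the proof. To expand functions on the part of a canonical lift fiber that reduces to a given point of $S$, we need coordinates and an origin, both varying with the point. Coordinates come from a trivialization of $M$, by Section \ref{ss:formal}. The origin must be a torsion point, so that the special points become exactly the translates by $\mu_{p^\infty}^g$. We construct it in the way one constructs Teichm\"uller lifts, $[x]=\lim_r(\text{a lift of }x^{1/p^r})^{p^r}$: take a $p^r$th division point, lift it arbitrarily, and multiply by $p^r$, which removes the ambiguity by Lemma \ref{lem:kill}. Multiplication by $p^r$ is not \'etale in characteristic $p$, but it factors as $V^rF^r$. We divide by $V^r$ on finite \'etale covers of $S$ and by $F^r$ on the perfection.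

\subsection{The tower; proof of (a) and (b)}
Let $X_S$ be the pullback of $\mathcal X$ along $S\to\mathcal A_k^{\mathrm{ord}}$, and let $\bar t\in X_S(S)$ be the tautological section given by the inclusion $S\subset\mathcal X_k$. For $r\ge0$ let $P_r$ be the $S$-scheme of isomorphisms $(\mathbb Z/p^r)^g\to M_r^D$, and let $Q_r$ be the fiber over $\bar t$ of $V^r:X_S^{(p^r)}\to X_S$. Thus $P_0=Q_0=S$. The scheme $P_r$ is a torsor under the finite group $GL_g(\mathbb Z/p^r)$, and reduction modulo $p^r$ gives a finite \'etale map $P_{r+1}\to P_r$, which is surjective because $GL_g(\mathbb Z/p^{r+1})\to GL_g(\mathbb Z/p^r)$ is. The map $Q_{r+1}\to Q_r$ is a base change of the \'etale isogeny $V:X_S^{(p^{r+1})}\to X_S^{(p^r)}$, so it is finite \'etale and surjective too; here ordinarity is used.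

Put $S_0=S$, and let $S_{r+1}$ be a connected component of the preimage of $S_r$ in $P_{r+1}\times_SQ_{r+1}$. The map $S_{r+1}\to S_r$ is finite \'etale, so its image is nonempty, open and closed; as $S_r$ is connected, the map is surjective. Each $S_r$ is finite \'etale over $S$, hence affine and smooth over $k$, and it is connected, hence integral. This is where the smoothness of $S$ is used. Let $B_r=\Gamma(S_r)$. The maps $B_r\to B_{r+1}$ are injective, $B_\infty=\bigcup_rB_r$ is a domain, and we let $B$ be its perfection, a perfect domain.

For (a), lift the given point successively through the finite surjective maps $S_{r+1}\to S_r$. This gives a $k$-algebra map $B_\infty\to k$, which extends to $B$.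

For (b), let $w\in B$ be nonzero. Some power $w^{p^s}$ is a nonzero element of some $B_r$. Its zero locus is a proper closed subset of the integral variety $S_r$, so it has dimension less than $\dim S_r=\dim S$. Its image $D$ under the finite map $S_r\to S$ is closed of dimension less than $\dim S$, hence proper. If $b_j(w)=0$, then the image of $b_j$ in $S$ lies in $D$, and this happens for only finitely many $j$.

\begin{remark}\label{rem:components}
The ring $B$ is usually far from noetherian, and (b) transfers genericity from the noetherian scheme $S$ to $B$. Taking connected components is necessary for this. Let $S$ be a point, so that the hypothesis of (b) is empty. If we used all of $P_r\times_SQ_r$, then $B$ would be the ring of locally constant functions on an infinite profinite set $\Pi$, with $b$ ranging over $\Pi$. For disjoint nonempty open and closed subsets $\Pi_0,\Pi_1,\dots$ with indicator functions $w_i$, the element $w=\sum_ip^i[w_i]$ has $v(W(b)(w))=i$ for $b\in\Pi_i$, so the conclusion of Proposition \ref{prop:analytic} would fail for $b_j\in\Pi_j$.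
\end{remark}

\subsection{The torsion section}
Apply Section \ref{sec:canonical} to $a_0:\operatorname{Spec}B\to S\to\mathcal A_k^{\mathrm{ord}}$, so that $Y_0$ is the pullback of $X_S$ to $B$. The maps $\operatorname{Spec}B\to P_r$ give isomorphisms $(\mathbb Z/p^r)^g\cong M_r^D$ compatible with reduction. Dually they give $M\cong\mu_{p^\infty}^g$, so $\iota$ and $\iota_b$ are available. The maps $\operatorname{Spec}B\to Q_r$ give points $\sigma_r\in Y_0^{(p^r)}(B)$ with $V^r\sigma_r=\bar t$ and $V\sigma_{r+1}=\sigma_r$, where $\bar t$ now denotes the pullback to $Y_0(B)$.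

The map $F^r:Y_0(B)\to Y_0^{(p^r)}(B)$ is bijective. Indeed, a section of $Y_0^{(p^r)}$ is a morphism $\operatorname{Spec}B\to Y_0$ lying over $\operatorname{Frob}_B^r$, the section $F^r\tau$ corresponds to $\tau\circ\operatorname{Frob}_B^r$, and $\operatorname{Frob}_B$ is an automorphism. Let $\tau_r\in Y_0(B)$ be the point with $F^r\tau_r=\sigma_r$. Then $p^r\tau_r=V^rF^r\tau_r=\bar t$. Writing $p=VF$ on $Y_0^{(p^r)}$, we have $F^r(p\tau_{r+1})=VF^{r+1}\tau_{r+1}=V\sigma_{r+1}=\sigma_r$, so $p\tau_{r+1}=\tau_r$.

Fix $m$ and let $r\ge m^2$. By (L2) there is a lift $\tilde\tau_r\in Y_m(W_m(B))$ of $\tau_r$. Put $t_m=p^r\tilde\tau_r$. Two lifts differ by an element of $\hat Y_m(pW_m(B))$, which $p^{m^2}$ kills by Lemma \ref{lem:kill}; so $t_m$ does not depend on the lift. It does not depend on $r$, because $p\tilde\tau_{r+1}$ is a lift of $\tau_r$. For the same reasons the reduction of $t_{m+1}$ is $t_m$, and $t_m$ lifts $\bar t$. For $b\in\operatorname{Hom}_k(B,k)$ the specializations of the $t_m$ along $W_m(b)$ define, by (L3), a point $t_b\in Y_b(W)$ that lifts the specialization $\bar t_b$ of $\bar t$.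

\begin{lemma}\label{lem:torsion}
The point $t_b$ is torsion.
\end{lemma}

\begin{proof}
Let $A=b^*Y_0$. Since $k$ is algebraic over $\mathbb F_p$, both $A$ and $\bar t_b$ are defined over a finite field, so $d\bar t_b=0$ for some $d\ge1$. This is the only place where the nature of $k$, beyond being algebraically closed, is used. Fix $m$ and $r\ge m^2$, and let $\tau_{r,b}\in A(k)$ and $\tilde\tau_{r,b}\in Y_b(W_m)$ be the specializations. The point $d\tau_{r,b}$ is killed by $p^r$, so it lies in $A[p^r](k)=E_r(k)$, as $M_r(k)=0$. By (L1) it lifts to a point $\epsilon\in\tilde E[p^r](W_m)\subset Y_b(W_m)$. Both $\epsilon$ and $d\tilde\tau_{r,b}$ lift $d\tau_{r,b}$, so Lemma \ref{lem:kill} gives $p^rd\tilde\tau_{r,b}=p^r\epsilon=0$. Thus $dt_b$ vanishes in $Y_b(W_m)$ for every $m$, with $d$ independent of $m$, and $dt_b=0$ by (L3).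
\end{proof}

Note that the proof uses the splitting: the lift $\epsilon$ of a $p^r$-torsion point is again killed by $p^r$ because $\tilde E$ is a subgroup of $Y_b[p^\infty]$.

\subsection{The expansion map; proof of (c)}
For $m,r\ge1$ let $\Lambda_{m,r}=W_m(B)[T_1,\dots,T_g]/(T)^r$, where $(T)=(T_1,\dots,T_g)$ is a nilpotent ideal. The point
\[
t_m+\iota(1+T_1,\dots,1+T_g)\in Y_m(\Lambda_{m,r})
\]
defines a morphism $\operatorname{Spec}\Lambda_{m,r}\to\mathcal X\otimes W_m$. Modulo the nilpotent ideal $(p,T)$ it is given by $\bar t$, so it is the map $\operatorname{Spec}B\to S\subset\Omega$. Hence the morphism factors through $\Omega_m$ and gives a $W$-algebra map $\widehat\Gamma\to\Gamma_m\to\Lambda_{m,r}$. These maps are compatible in $m$ and $r$, and their limit is $H:\widehat\Gamma\to\varprojlim\Lambda_{m,r}=W(B)[[T_1,\dots,T_g]]$.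

We claim that for $b\in\operatorname{Hom}_k(B,k)$, $\zeta\in(1+\mathfrak m)^g$ and $h\in\widehat\Gamma$,
\begin{equation}\label{eq:expand}
h\bigl(t_b+\iota_b(\zeta)\bigr)=\operatorname{ev}_{b,\zeta-1}(H(h)).
\end{equation}
It suffices to prove this modulo $p^m$ for each $m$. Choose $0<\rho\le1$ with $\zeta\in(1+J_\rho)^g$, and $r$ with $r\rho\ge m$. Then $\operatorname{ev}_{b,\zeta-1}$ modulo $p^m$ factors through a ring map $\chi:\Lambda_{m,r}\to\mathcal O/p^m$ that extends $W_m(b)$, sends $T_i$ to $\zeta_i-1$, and sends $(T)$ into the nilpotent ideal $J_\rho/p^m\mathcal O$. The pullback along $\chi$ of $Y_m$ is $Y_b\otimes\mathcal O/p^m$, that of $t_m$ is $t_b$ modulo $p^m$, and that of $\iota(1+T)$ is $\iota_b(\zeta)$ modulo $p^m$, by functoriality of $\iota$. So the composite $\Gamma_m\to\Lambda_{m,r}\to\mathcal O/p^m$ is evaluation at $t_b+\iota_b(\zeta)$ modulo $p^m$, which proves \eqref{eq:expand}.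

Now let $\xi$ and $b$ be as in (c). The reduction of $\pi(\xi)$ is $\pi(\bar\xi)=a_0\circ\operatorname{Spec}(b)$, so $\pi(\xi)=a_b$ by Lemma \ref{lem:canpoint}, and $\xi\in Y_b(\mathcal O)$. The point $\xi-t_b$ is torsion, because $\xi$ is special and $t_b$ is torsion by Lemma \ref{lem:torsion}. It reduces to $0$, because $\bar t_b=\bar\xi$ by the definition of the tautological section. By \eqref{eq:iota}, $\xi-t_b=\iota_b(\zeta)$ with $\zeta\in\mu_{p^\infty}^g$, and \eqref{eq:expand} gives (c). This completes the proof of Proposition \ref{prop:param}.

\section{Proof of Theorem \ref{thm:main}}\label{sec:proof}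

Suppose that $\xi_j$ $(j\in\mathbb N)$ are special points with $\lambda(Z,\xi_j)$ strictly increasing. This property passes to subsequences. As $\mathcal U$ is finite, we may assume that the same chart $U\in\mathcal U$ is chosen for all $\xi_j$.

\smallskip
\emph{Choice of $S$.} This is the general form of Example \ref{ex:param}. Since $\mathcal X_k$ is noetherian, there is a closed subset $\Sigma\subseteq\mathcal X_k$ that is minimal among those containing $\bar\xi_j$ for infinitely many $j$. Keep only the $j$ with $\bar\xi_j\in\Sigma$. By minimality, each proper closed subset of $\Sigma$ contains $\bar\xi_j$ for only finitely many $j$. It follows that $\Sigma$ is irreducible: a union of two proper closed subsets contains $\bar\xi_j$ for only finitely many $j$. Give $\Sigma$ the reduced structure. Its smooth locus $\Sigma^\circ$ is open and dense, as $k$ is algebraically closed. The open set $\mathcal X_k^{\mathrm{ord}}\cap U_k$ contains all $\bar\xi_j$, so it meets $\Sigma$, and hence it meets $\Sigma^\circ$. Choose an affine open $\Omega\subseteq\mathcal X_k^{\mathrm{ord}}\cap U_k$ that meets $\Sigma^\circ$ and is disjoint from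 the closed set $\Sigma\setminus\Sigma^\circ$. Then $S=\Sigma\cap\Omega$ is closed in $\Omega$, integral and smooth. Discard the finitely many $j$ with $\bar\xi_j$ in the proper closed subset $\Sigma\setminus\Omega$. If $D\subset S$ is a proper closed subset, then its closure in $\Sigma$ meets $S$ in $D$ and so is proper; hence $D$ contains $\bar\xi_j$ for only finitely many $j$.

Let $B$ and $H$ be as in Proposition \ref{prop:param}. By (a) choose $b_j\in\operatorname{Hom}_k(B,k)$ with image $\bar\xi_j$. By (b) the sequence $(b_j)$ is generic. Let $\zeta_j\in\mu_{p^\infty}^g$ be given by (c).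

\smallskip
\emph{Expansion of the equations.} The ring $R/p^m$ is local with nilpotent maximal ideal and residue field $k$, so $\mathcal X_R\otimes_RR/p^m$ has the same underlying space as $\mathcal X_k$. Its open subscheme with underlying space $\Omega$ is $\operatorname{Spec}(\Gamma_m\otimes_WR)$, and it is contained in $U$. Restriction gives compatible maps $\Gamma(U)\to\Gamma_m\otimes_WR$. Since $R$ is finite free over $W$, the limit is an $R$-algebra map $\Gamma(U)\to\widehat\Gamma\otimes_WR$. Tensoring with $\mathcal O$ over $R$, we see that each $f\in\mathcal F_U\subset\Gamma(U_{\mathcal O})=\Gamma(U)\otimes_R\mathcal O$ has an image $\sum_\kappa h_\kappa\otimes c_\kappa\in\widehat\Gamma\otimes_W\mathcal O$, a finite sum. We have $f(\xi_j)=\sum_\kappa c_\kappa h_\kappa(\xi_j)$, because $\xi_j$ modulo $p^m$ factors through $\operatorname{Spec}(\Gamma_m\otimes_WR)$ for every $m$. Put $\Phi_f=\sum_\kappa H(h_\kappa)\otimes c_\kappa\in W(B)[[T_1,\dots,T_g]]\otimes_W\mathcal O$. By (c),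
\[
f(\xi_j)=\operatorname{ev}_{b_j,\zeta_j-1}(\Phi_f)\qquad\text{for all }f\in\mathcal F_U\text{ and all }j.
\]

\smallskip
\emph{Conclusion.} Let $I$ be the infinite set given by Proposition \ref{prop:analytic} with $N=g$; it serves all $\Phi_f$ at once. Along $I$, each of the finitely many sequences $v(f(\xi_j))$ is either constant equal to $\infty$ or eventually finite and non-increasing. Their minimum $\lambda(Z,\xi_j)$ is therefore constant equal to $\infty$ or eventually non-increasing along $I$. Both contradict strict increase. This proves the first assertion of Theorem \ref{thm:main}; the remaining assertions were deduced from it in Section \ref{ss:setting}. \qed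

\begin{thebibliography}{9}

\bibitem{Katz}
N. Katz, \emph{Serre--Tate local moduli}, Lecture Notes in Mathematics 868.

\bibitem{Scanlon}
Thomas Scanlon, \emph{Local Andr\'{e}-Oort conjecture for the universal abelian variety}, arXiv:math/0409066 (2004).

\end{thebibliography}
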